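# Squares of divisor classes on abelian varieties in characteristic 2

## 1. Logarithmic classes, and divisors on a product of two elliptic curves

Let $k$ be a perfect field of characteristic $p>0$ and $X$ a smooth variety over $k$. All cohomology is étale cohomology; for quasi-coherent sheaves it agrees with Zariski cohomology.

**Definition (logarithmic forms).** For $n\ge 0$, $\nu(n)=\Omega^n_{\log}\subset\Omega^n_X$ is the étale subsheaf of abelian groups generated étale-locally by the forms $\mathrm{dlog}f_1\wedge\dots\wedge\mathrm{dlog}f_n$, with $f_i$ local units and $\mathrm{dlog}f=df/f$.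

Three remarks. The sheaf $\nu(n)$ is killed by $p$, and it is not an $\mathcal O$-module: $x\,\mathrm{dlog}\,x=dx$ is not logarithmic on $\mathbb A^1\setminus\{0\}$, as we shall see in Section 2. Since $\mathrm{dlog}f+\mathrm{dlog}g=\mathrm{dlog}(fg)$, a section of $\nu(1)$ is étale-locally a single $\mathrm{dlog}f$. And $\nu(n)=0$ if $n>\dim X$.

**Definition (cycle class, square).** The cycle class of a divisor $D$ is the image of $\mathcal O_X(D)$ under $\operatorname{Pic}(X)=H^1(X,\mathbb G_m)\to H^1(X,\nu(1))$ induced by $\mathrm{dlog}$. If $f_{ij}$ are transition functions of $\mathcal O_X(D)$, it is represented by the Čech cocycle $\mathrm{dlog}f_{ij}$. The wedge product $\nu(1)\otimes\nu(1)\to\nu(2)$ induces a cup product $H^1(X,\nu(1))\times H^1(X,\nu(1))\to H^2(X,\nu(2))$, in Čech terms $(\omega_{ij}),(\eta_{ij})\mapsto(\omega_{ij}\wedge\eta_{jk})$. We write $x^2$ for $x\cdot x$.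

The following question is taken from Bruno Kahn, "Divided powers on abelian varieties", arXiv:2602.11135 (2026). *Is there an abelian variety $A$ over an algebraically closed field of characteristic $2$ and a divisor $D$ on $A$ such that $x^2\neq0$ in $H^2(A,\nu(2))$, where $x$ is the cycle class of $D$?*

On an elliptic curve $\nu(2)=0$, so nothing can happen. The next case is a product of two elliptic curves. Here the target group is not zero in general, but the answer is still easy. It rests on the fact that squaring is additive in characteristic $2$.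

**Lemma 1.1.** If $p=2$ and $x,y\in H^1(X,\nu(1))$, then $xy+yx=0$, hence $(x+y)^2=x^2+y^2$.

*Proof.* Represent $x,y$ by cocycles $\omega_{ij},\eta_{ij}$ on a common cover. Signs do not matter. From $\omega_{ik}=\omega_{ij}+\omega_{jk}$, and likewise for $\eta$,
$$\omega_{ij}\wedge\eta_{ij}+\omega_{jk}\wedge\eta_{jk}+\omega_{ik}\wedge\eta_{ik}=\omega_{ij}\wedge\eta_{jk}+\omega_{jk}\wedge\eta_{ij}=\omega_{ij}\wedge\eta_{jk}+\eta_{ij}\wedge\omega_{jk}.$$
The right side represents $xy+yx$, and the left side is the coboundary of the cochain $\omega_{ij}\wedge\eta_{ij}$ with values in $\nu(2)$. $\square$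

**Proposition 1.2.** Let $k$ be algebraically closed of characteristic $2$ and $A=E_1\times E_2$ a product of elliptic curves. Then $x^2=0$ for the cycle class $x$ of every divisor on $A$.

*Proof.* The plan is to write every line bundle on $A$ as a product of line bundles pulled back from elliptic curves. Let $L$ be a line bundle on $A$, and put
$$L'=L\otimes \mathrm{pr}_1^*(L|_{E_1\times0})^{-1}\otimes\mathrm{pr}_2^*(L|_{0\times E_2})^{-1}.$$
It is trivial on both axes. So $a\mapsto L'|_{a\times E_2}$ is a morphism from $E_1$ to $\operatorname{Pic}^0(E_2)$ (the degree is constant, and it is $0$ at $a=0$). Identify $E_2$ with $\operatorname{Pic}^0(E_2)$ by $q\mapsto\mathcal O([q]-[0])$. We get a morphism $\varphi:E_1\to E_2$ with $L'|_{a\times E_2}\cong\mathcal O([\varphi(a)]-[0])$.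

Let $m:A\to E_2$, $m(a,b)=b-\varphi(a)$. Then $m^*\mathcal O([0])$ restricts to $\mathcal O([\varphi(a)])$ on $a\times E_2$. So $L'$ and $m^*\mathcal O([0])\otimes\mathrm{pr}_2^*\mathcal O(-[0])$ are isomorphic on every fiber of $\mathrm{pr}_1$, and by the seesaw theorem they differ by some $\mathrm{pr}_1^*N$. Hence $L$ is a tensor product of line bundles pulled back from elliptic curves along $\mathrm{pr}_1$, $\mathrm{pr}_2$ and $m$.

Since $\mathrm{dlog}$ commutes with pullback, $x=\sum_r g_r^*y_r$ with morphisms $g_r$ from $A$ to elliptic curves $E^{(r)}$ and $y_r\in H^1(E^{(r)},\nu(1))$. Now $y_r^2\in H^2(E^{(r)},\nu(2))=0$, so $(g_r^*y_r)^2=g_r^*(y_r^2)=0$, and Lemma 1.1 gives $x^2=0$. $\square$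

What changes in general? A simple abelian surface has no nonconstant map to an elliptic curve, so $x$ cannot be pulled back from curves and the argument has nothing to hold on to. Lemma 1.1 with $y=x$ only gives $2x^2=0$, which is empty because $\nu(2)$ is killed by $2$. We need a way to compute $x^2$ from $x$ alone.

## 2. The Cartier operator and the invariant frame

Let $Z\Omega^n\subset\Omega^n$ be the closed forms and $B\Omega^n$ the exact forms. They are quasi-coherent over $\mathcal O^p$, so again étale and Zariski cohomology agree. The Cartier operator is a map $C:Z\Omega^n\to\Omega^n$. We use these standard facts (Cartier; Illusie, *Complexe de de Rham–Witt et cohomologie cristalline*, Ann. Sci. ENS 12 (1979), Ch. 0, §2; Milne, Ann. Sci. ENS 9 (1976), §1).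

* **(F1)** $C$ is additive and surjective with kernel $B\Omega^n$; $C(f^p\alpha)=fC(\alpha)$; $C(\alpha\wedge\beta)=C\alpha\wedge C\beta$; and $C$ fixes $\mathrm{dlog}f_1\wedge\dots\wedge\mathrm{dlog}f_n$. It commutes with pullback.
* **(F2)** The sequence
$$0\to\nu(n)\to Z\Omega^n\xrightarrow{\;C-1\;}\Omega^n\to0\tag{1}$$
is exact on the étale site.

So a closed form is logarithmic exactly when $C$ fixes it. We write $\partial:H^{i}(X,\Omega^n)\to H^{i+1}(X,\nu(n))$ for the connecting map of (1).

From (F1) we get a normal form. Let $t_1,\dots,t_g$ be local coordinates that are units; they exist near every point, since one may replace $t_i$ by $t_i+1$ where it vanishes. If $\alpha$ is closed and $C\alpha=\sum_If_I\,\mathrm{dlog}\,t_I$, where $\mathrm{dlog}\,t_I$ is the wedge of the $\mathrm{dlog}\,t_i$ with $i\in I$, then $\alpha-\sum_I f_I^p\,\mathrm{dlog}\,t_I\in\ker C$. Hence, locally,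
$$Z\Omega^n=B\Omega^n+\sum_I\mathcal O^p\,\mathrm{dlog}\,t_I.\tag{2}$$

**Example.** Let $p=2$. On the affine line, $C(x^{2j+1}dx)=C(x^{2j+2}\,\mathrm{dlog}\,x)=x^{j}\,dx$, and $C(x^{2j}dx)=0$ because $x^{2j}dx=d(x^{2j+1})$. In particular $C(dx)=0\ne dx$, so $dx$ is not logarithmic. On the elliptic curve $y^2+xy=x^3+1$ the invariant form is $w=dx/x$ and $Cw=w$. On $y^2+y=x^3$ it is $w=dx$ and $Cw=0$.

**Notation on an abelian variety.** Let $A$ be an abelian variety of dimension $g$ and $W=H^0(A,\Omega^1)$. A basis $w_1,\dots,w_g$ of $W$ is a global frame of $\Omega^1$ by closed forms, and $H^i(A,\Omega^j)=H^i(A,\mathcal O)\otimes\Lambda^jW$. Let $D_1,\dots,D_g$ be the dual invariant vector fields. They commute, since $w_a([D_m,D_n])=D_m(w_a(D_n))-D_n(w_a(D_m))-dw_a(D_m,D_n)=0$. The operator $C$ maps $W$ to itself, and we write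
$$Cw_a=\sum_m c_{am}w_m,\qquad c_{am}\in k .$$

Let $x\in H^1(A,\nu(1))$ be represented by a Čech cocycle $\omega_{ij}\in\nu(1)(U_{ij})$ on an étale cover. Write $\omega_{ij}=\sum_au_{a,ij}w_a$. Because the frame is global, each $u_a=(u_{a,ij})$ is a $1$-cocycle in $\mathcal O$, with a class $[u_a]\in H^1(A,\mathcal O)$.

## 3. Statements for arbitrary abelian varieties

**Theorem 1.** Let $k$ be perfect of characteristic $2$, $A/k$ an abelian variety, $x\in H^1(A,\nu(1))$, and $\partial:H^1(A,\Omega^2)\to H^2(A,\nu(2))$ the connecting map of (1). Then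
$$x^2=\partial\Big(\sum_a [u_a]\otimes\lambda_a\Big),\qquad \lambda_a=\sum_{m<n}c_{am}c_{an}\,w_m\wedge w_n .$$

**Theorem 2.** If $k$ is algebraically closed of characteristic $2$, then $x^2=0$ in $H^2(A,\nu(2))$ for every abelian variety $A/k$ and every $x\in H^1(A,\nu(1))$. The same holds over any perfect $k$ of characteristic $2$ if $C$ is nilpotent on $H^0(A,\Omega^1)$.

So the answer to the question is no. Two further theorems delimit this.

**Theorem 3.** If $k$ is algebraically closed of characteristic $p>0$, then $x^p=0$ in $H^p(A,\nu(p))$ for every abelian variety $A/k$ and every $x\in H^1(A,\nu(1))$. The exponent $p$ is optimal, already for divisors.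

**Theorem 4.** Let $J$ be the Jacobian of the genus $3$ curve $y^2+(x^4+x+1)y=x$ over $\mathbb F_2$ and $\Theta$ its theta divisor. The class $\theta\in H^1(J,\nu(1))$ of $\Theta$ satisfies $\theta^2\neq0$ in $H^2(J,\nu(2))$. (By Theorem 2 it becomes $0$ over $\overline{\mathbb F}_2$.)

## 4. Half of $\omega\wedge\omega$: a closed cochain that is not logarithmic

From here to the end of Section 8, $p=2$. In Lemma 1.1 the cochain $\omega_{ij}\wedge\eta_{ij}$ made $xy+yx$ a coboundary. To kill $x^2$ one would like "half of $\omega_{ij}\wedge\omega_{ij}$". In a frame there is an obvious candidate: expand $\omega\wedge\omega$, where each term $u_mu_nw_m\wedge w_n$ with $m<n$ appears twice up to sign, and keep one copy. For a $1$-form $\omega=\sum_au_aw_a$ put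
$$b=\sum_{m<n}u_mu_n\,w_m\wedge w_n .$$

**Lemma 4.1.** (a) If $\omega$ is closed, then $b$ is closed. (b) For the cocycle $\omega_{ij}$ representing $x$, the corresponding forms $b_{ij}$ satisfy
$$b_{ij}+b_{jk}+b_{ik}=\omega_{ij}\wedge\omega_{jk}.\tag{3}$$

*Proof.* (a) Since $d\omega=\sum_b du_b\wedge w_b=0$,
$$0=\omega\wedge d\omega=\sum_{a\neq b}u_a\,du_b\wedge w_a\wedge w_b=\sum_{a<b}(u_a\,du_b+u_b\,du_a)\wedge w_a\wedge w_b=db .$$
(b) Insert $u_{m,ik}=u_{m,ij}+u_{m,jk}$. The squares of the same index pair cancel, and the left side becomes $\sum_{m<n}(u_{m,ij}u_{n,jk}+u_{m,jk}u_{n,ij})\,w_m\wedge w_n$, which is $\omega_{ij}\wedge\omega_{jk}$. $\square$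

The right side of (3) represents $x^2$. So $x^2$ is the coboundary of $b$, but as a cocycle with values in $Z\Omega^2$. To conclude $x^2=0$ in $H^2(A,\nu(2))$ we would need $b_{ij}\in\nu(2)$, that is, $Cb_{ij}=b_{ij}$. This fails, as the following local example shows.

**Example.** On the open set of $\mathbb G_m^2$ where $1+t$ is invertible, $t=x_1x_2$, take the frame $w_i=\mathrm{dlog}\,x_i$, with dual fields $D_i=x_i\,\partial/\partial x_i$, and $\omega=\mathrm{dlog}(1+t)$. Then $u_1=u_2=t/(1+t)$ and $b=\frac{t^2}{(1+t)^2}\,w_1\wedge w_2$, so $Cb=\frac{t}{1+t}\,w_1\wedge w_2$ and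
$$Cb-b=\Big(\frac{t}{1+t}+\frac{t^2}{(1+t)^2}\Big)w_1\wedge w_2=\frac{t}{(1+t)^2}\,w_1\wedge w_2\ne0 .$$
Note that $\frac{t}{(1+t)^2}=D_1\big(\frac t{1+t}\big)=D_1(u_2)$. The defect is a derivative of $u$.

So the first approach does not prove vanishing, but it does tell us what to compute. By (3), $x^2$ dies in $H^2(A,Z\Omega^2)$, so it lies in the image of $\partial$, and (as we shall check) $x^2=\partial[(C-1)b]$. Everything now depends on a formula for $C(b)-b$ on an arbitrary abelian variety, and on the hope, suggested by the example, that the defect is mostly a derivative along invariant vector fields: such fields act as zero on $H^1(A,\mathcal O)$.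

## 5. Evaluating $C$ on commuting vector fields

The purpose of this section is to compute $C$ of a closed form without decomposing it as in (2). In characteristic $2$, $X^2$ is a vector field for every vector field $X$, and derivations kill squares.

**Lemma 5.1.** Let $X,Y$ be commuting vector fields on a smooth variety over a perfect field of characteristic $2$.

(a) For a closed $1$-form $\omega$: $\;(C\omega)(X)^2=\omega(X^2)+X(\omega(X))$.

(b) For a closed $2$-form $\beta$: $\;(C\beta)(X,Y)^2=E(\beta)$, where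
$$E(\beta)=\beta(X^2,Y^2)+X\beta(X,Y^2)+Y\beta(X^2,Y)+XY\beta(X,Y).$$

Formula (b) performs the operation of (a) in each of the two slots.

*Proof.* **Reduction to exact and dlog forms.** All sides are additive in the form. If the form is multiplied by $g^2$, then $C$ of it is multiplied by $g$, so the left sides are multiplied by $g^2$; the right sides are too, since $X$ and $Y$ kill $g^2$. The claims are local, so by (2) it suffices to treat exact forms and wedge products of dlog forms.

**Part (a).** If $\omega=df$, then $C\omega=0$ and $X^2f+X(Xf)=0$. If $\omega=\mathrm{dlog}\,t$, then $X(Xt/t)=X^2t/t+(Xt/t)^2$, so the right side is $(Xt/t)^2=\omega(X)^2$, and $C\omega=\omega$.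

**Part (b), exact forms.** Let $\beta=d\alpha$, so $C\beta=0$. For commuting $S,T$ we have $\beta(S,T)=S\alpha(T)+T\alpha(S)$, and $X,Y,X^2,Y^2$ commute. Hence
$$\begin{aligned}\beta(X^2,Y^2)&=X^2\alpha(Y^2)+Y^2\alpha(X^2),\\ X\beta(X,Y^2)&=X^2\alpha(Y^2)+XY^2\alpha(X),\\ Y\beta(X^2,Y)&=X^2Y\alpha(Y)+Y^2\alpha(X^2),\\ XY\beta(X,Y)&=X^2Y\alpha(Y)+XY^2\alpha(X).\end{aligned}$$
Each term on the right occurs twice, so $E(\beta)=0$.

**Part (b), dlog forms.** The formula for $E$ makes sense, and is additive, for any bilinear form in place of $\beta$. Apply it to $\omega_1\otimes\omega_2:(S,T)\mapsto\omega_1(S)\omega_2(T)$ with $\omega_1,\omega_2$ dlog forms. Put $P=\omega_1(X)$ and $R=\omega_2(Y)$. By (a), and since $C$ fixes $\omega_i$, $\omega_1(X^2)=XP+P^2$ and $\omega_2(Y^2)=YR+R^2$. The four terms of $E(\omega_1\otimes\omega_2)$ are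
$$\begin{aligned}(XP+P^2)(YR+R^2)&=XP\cdot YR+XP\cdot R^2+P^2\cdot YR+P^2R^2,\\ X\big(P(YR+R^2)\big)&=XP\cdot YR+XP\cdot R^2+P\cdot XYR,\\ Y\big((XP+P^2)R\big)&=XYP\cdot R+XP\cdot YR+P^2\cdot YR,\\ XY(PR)&=XYP\cdot R+YP\cdot XR+XP\cdot YR+P\cdot XYR.\end{aligned}$$
In the sum $XP\cdot YR$ occurs four times, and $XP\cdot R^2$, $P^2\cdot YR$, $P\cdot XYR$, $XYP\cdot R$ occur twice. What remains is
$$E(\omega_1\otimes\omega_2)=\big(\omega_1(X)\omega_2(Y)\big)^2+Y\omega_1(X)\cdot X\omega_2(Y).\tag{4}$$
For $\beta=\omega_1\wedge\omega_2$ we have $\beta(S,T)=\omega_1(S)\omega_2(T)+\omega_2(S)\omega_1(T)$. Adding (4) and (4) with $\omega_1,\omega_2$ exchanged,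
$$E(\beta)=\beta(X,Y)^2+Y\omega_1(X)\cdot X\omega_2(Y)+Y\omega_2(X)\cdot X\omega_1(Y).$$
Since $\omega_i$ is closed and $[X,Y]=0$, $Y\omega_i(X)=X\omega_i(Y)$, so the last two terms are equal and cancel. Thus $E(\beta)=\beta(X,Y)^2=(C\beta)(X,Y)^2$. $\square$

A first use: the squares of the invariant fields. By (a),
$$w_a(D_m^2)=(Cw_a)(D_m)^2+D_m(w_a(D_m))=c_{am}^2,\qquad\text{so}\qquad D_m^2=\sum_ac_{am}^2D_a.\tag{5}$$
For instance, on $y^2+xy=x^3+1$ we have $D^2=D$, and on $y^2+y=x^3$ we have $D^2=0$.

## 6. The defect $C(b)-b$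

**Proposition 6.1.** Let $k$ be perfect of characteristic $2$, let $U\to A$ be étale, $\omega=\sum_au_aw_a\in\nu(1)(U)$, and $b=\sum_{m<n}u_mu_n\,w_m\wedge w_n$. Then $b$ is closed and
$$C(b)=b+\sum_{m<n}D_m(u_n)\,w_m\wedge w_n+\sum_a u_a\lambda_a .$$

*Proof.* Closedness is Lemma 4.1(a). The formula is étale-local, so assume $\omega=\mathrm{dlog}f$. We have $u_n=\omega(D_n)$.

**Writing $b$ as a product plus a diagonal term.** This makes (4) applicable. For fields $S=\sum s_aD_a$, $T=\sum t_aD_a$ with $s_a,t_a\in k$,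
$$b(S,T)=\sum_{a<b}u_au_b(s_at_b+s_bt_a)=\omega(S)\omega(T)+s(S,T),\qquad s(S,T)=\sum_au_a^2s_at_a .$$

**Evaluating $E(b)$.** Fix $m\ne n$ and apply Lemma 5.1(b) with $X=D_m$, $Y=D_n$. By (5), $X^2$ and $Y^2$ also have constant coefficients, so the decomposition of $b$ is valid for all arguments that occur. Every value of $s$ that occurs is a $k$-combination of the squares $u_a^2$, so derivations kill it. Hence $s$ contributes only
$$s(D_m^2,D_n^2)=\sum_au_a^2c_{am}^2c_{an}^2 .$$
By (4) with $\omega_1=\omega_2=\omega$, the part $\omega\otimes\omega$ contributes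
$$u_m^2u_n^2+D_nu_m\cdot D_mu_n=(u_mu_n+D_mu_n)^2,$$
because $D_nu_m=D_mu_n$ ($\omega$ is closed and the fields commute).

**Taking square roots.** The sum of the two contributions is $(Cb)(D_m,D_n)^2$. The structure sheaf is reduced and squaring is additive, so
$$(Cb)(D_m,D_n)=u_mu_n+D_mu_n+\sum_au_ac_{am}c_{an}.\qquad\square$$

The last term comes from the diagonal form $s$, that is, from having halved $\omega\wedge\omega$ in a frame that $C$ need not respect. In the example of Section 4 the matrix $(c_{am})$ is the identity and this term is absent.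

## 7. Invariant derivations on $H^1(A,\mathcal O)$, and the formula for $x^2$

The purpose of the next lemma is to discard the derivative term.

**Lemma 7.1.** An invariant vector field $D$ on $A$ induces $0$ on $H^1(A,\mathcal O_A)$.

*Proof.* For a $k$-algebra $R$ and a point $a\in A(R)$, translation by $a$ acts on $H^1(A_R,\mathcal O)=H^1(A,\mathcal O)\otimes R$. This gives a homomorphism of $k$-group schemes $A\to GL(H^1(A,\mathcal O))$ (up to inversion, immaterial since $A$ is commutative). It is trivial, because $A$ is proper, connected and reduced and the target is affine. Evaluate it at the $k[\varepsilon]$-point of $A$ given by the tangent vector of $D$ at $0$. Translation by this point acts on $\mathcal O_A[\varepsilon]$ as $1+\varepsilon D$. So $u+\varepsilon Du=u$ in $H^1(A,\mathcal O)[\varepsilon]$ for all $u\in H^1(A,\mathcal O)$, that is, $Du=0$. $\square$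

**Proof of Theorem 1.** We use three facts of Čech theory: Čech $H^1$ of a fixed cover injects into $H^1$; the cup product is given by $\omega_{ij}\wedge\omega_{jk}$; and if a $1$-cocycle with values in $\Omega^2$ lifts to a cochain $b'$ with values in $Z\Omega^2$, then $\delta b'$ represents its image under $\partial$ (signs do not matter, since $\nu(2)$ is killed by $2$).

**Applying $C-1$ to $b$.** Let $b_{ij}\in Z\Omega^2(U_{ij})$ be as in Section 4. By Proposition 6.1,
$$(C-1)b_{ij}=y_{ij}+\sum_{m<n}D_m(u_{n,ij})\,w_m\wedge w_n,\qquad y_{ij}=\sum_au_{a,ij}\lambda_a .$$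

**Removing the derivative.** For each $m,n$ the cocycle $D_m(u_{n,ij})$ represents $D_m[u_n]=0$ in $H^1(A,\mathcal O)$, by Lemma 7.1. So it is a coboundary on the same cover, and $(C-1)b=y+\delta h$ with $h_i\in\Omega^2(U_i)$. By (1), after refining the cover, $h_i=(C-1)z_i$ with $z_i\in Z\Omega^2(U_i)$. Put $b'=b-\delta z$. Then $b'$ has values in $Z\Omega^2$, $(C-1)b'=y$, and $\delta b'=\delta b$.

**Reading off the connecting map.** By (3), $\delta b'=\delta b$ is the cocycle $\omega_{ij}\wedge\omega_{jk}$, which represents $x^2$. It also represents $\partial[y]$. As $[y]=\sum_a[u_a]\otimes\lambda_a$, we get $x^2=\partial\big(\sum_a[u_a]\otimes\lambda_a\big)$. $\square$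

## 8. Frames in which $C$ maps basis vectors to basis vectors or to zero

Theorem 1 holds for every basis of $W$, but the elements $\lambda_a$ depend on the basis. For example, let $E$ be the curve $y^2+xy=x^3+1$ over an algebraically closed $k$, and $w_1,w_2$ the two pullbacks of $dx/x$ to $E^2$. Then $Cw_a=w_a$, and $\lambda_1=\lambda_2=0$. In the basis $w_1'=w_1$, $w_2'=sw_1+w_2$ with $s\in k$ we find $Cw_2'=s^{1/2}w_1+w_2=(s+s^{1/2})w_1'+w_2'$, so $\lambda_2=(s+s^{1/2})\,w_1'\wedge w_2'$, which is nonzero for $s\notin\mathbb F_2$. So one should look for a frame in which each row of $(c_{am})$ has at most one nonzero entry. The next lemma holds for every prime $p$.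

**Lemma 8.1.** If $k$ is algebraically closed, or $k$ is perfect and $C$ is nilpotent on $W$, then $W$ has a basis $w_1,\dots,w_g$ with $Cw_a\in\{0,w_1,\dots,w_g\}$ for all $a$.

*Proof.* **Splitting.** $C$ is $p^{-1}$-linear on $W$, that is, $C(\mu^pw)=\mu C(w)$. As $k$ is perfect, images and kernels are subspaces and rank–nullity holds. By Fitting, $W=W_s\oplus W_n$, with $C$ bijective on $W_s$ and nilpotent on $W_n$.

**The bijective part.** If $C$ is nilpotent on $W$, then $W_s=0$. If $k$ is algebraically closed, $W_s$ has a basis of $C$-fixed vectors (Lang; Katz, SGA 7 XXII). Indeed $C^{-1}$ is $p$-linear on $W_s$. Let $M$ be its matrix in a basis $e$, so that $C^{-1}(e\,g)=e\,M g^{(p)}$ for $g\in GL$, where $g^{(p)}$ has the entries of $g$ raised to the power $p$. By Lang's theorem $M=g\,(g^{(p)})^{-1}$ for some invertible $g$. Then $Mg^{(p)}=g$, so the vectors $e\,g$ are fixed.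

**The nilpotent part.** We show by induction on dimension that $W_n$ has a basis made of chains $y,Cy,C^2y,\dots$ ending in $0$. Suppose $W_n\ne0$. Then $CW_n\subsetneq W_n$ has a basis of chains $C^jy_i$, $0\le j\le r_i-1$, with $C^{r_i}y_i=0$. Choose $x_i\in W_n$ with $Cx_i=y_i$. The end vectors $C^{r_i}x_i=C^{r_i-1}y_i$ form a basis of $\ker C\cap CW_n$: applying $C$ to $\sum a_{ij}C^jy_i\in\ker C$ gives $\sum a_{ij}^{1/p}C^{j+1}y_i=0$, so $a_{ij}=0$ for $j<r_i-1$. Complete them by vectors $z_l$ to a basis of $\ker C|_{W_n}$.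

The vectors $C^jx_i$ ($0\le j\le r_i$) and $z_l$ are independent. Applying $C$ to a relation gives a relation among the $C^jy_i$, $0\le j\le r_i-1$, so the coefficients of $C^jx_i$ with $j<r_i$ vanish; the rest is a relation in the chosen basis of $\ker C$. Their number is $\sum_ir_i+\dim\ker C=\dim CW_n+\dim\ker C=\dim W_n$. So they form a basis, and $C$ maps each of them to another one or to $0$. $\square$

**Proof of Theorem 2.** Choose a basis as in Lemma 8.1. Each row $(c_{a1},\dots,c_{ag})$ has at most one nonzero entry, so $c_{am}c_{an}=0$ for $m<n$ and all $\lambda_a=0$. Theorem 1 gives $x^2=\partial(0)=0$. $\square$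

So no abelian variety and divisor as in the question exist.

## 9. Odd primes and the action of $-1$

For $p=2$ the vanishing in Theorem 3 is Theorem 2. For odd $p$ a different and softer argument works: multiplication by $-1$ acts as $+1$ on $x^p$ and as $-1$ on the group where $x^p$ lives. For $p=2$ this says nothing, because $-1=1$ on groups killed by $2$. For that reason Sections 4 to 8 were needed.

**Proof of Theorem 3, vanishing for $p$ odd.** Let $I=[-1]^*$. The inclusion $\nu(n)\subset Z\Omega^n$ gives a map of complexes $\nu(n)[-n]\to\Omega^\bullet_A$, hence a map $H^n(A,\nu(n))\to H^{2n}_{dR}(A)$, compatible with products up to sign and with $I$. Let $K_n$ be its kernel. We use that the Hodge spectral sequence of an abelian variety degenerates and that $H^*_{dR}=\Lambda^*H^1_{dR}$ (Oda, Ann. Sci. ENS 2 (1969); Berthelot–Breen–Messing, *Théorie de Dieudonné cristalline II*, 2.5). Also, $I=-1$ on $W$ and on $H^1(A,\mathcal O)$, the tangent space of $\operatorname{Pic}^0$. So on $H^i(A,\Omega^j)=\Lambda^iH^1(A,\mathcal O)\otimes\Lambda^jW$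 it acts as $(-1)^{i+j}$.

**Step 1: $I=-1$ on $K_n$ for all $n$.** We filter $K_n$ and find that every piece has odd total degree. Factor the map as
$$H^n(\nu(n))\to H^n(Z\Omega^n)\to H^{2n}(\Omega^{\ge n})\to H^{2n}_{dR},$$
where $\Omega^{\ge n}$ is the part of the de Rham complex in degrees $\ge n$.

By (1), the kernel of the first map is a quotient of $H^{n-1}(\Omega^n)$. For the second map, $Z\Omega^n[-n]=\tau_{\le n}\Omega^{\ge n}$, with cone $\tau_{>n}\Omega^{\ge n}=\tau_{>n}\Omega^\bullet$, so its kernel is a quotient of $H^{2n-1}(\tau_{>n}\Omega^\bullet)$. That group has a finite filtration whose graded pieces are subquotients of $H^{2n-1-j}(\mathcal H^j(\Omega^\bullet))$ for $j>n$, and $\mathcal H^j(\Omega^\bullet)=Z\Omega^j/B\Omega^j\cong\Omega^j$ by $C$, compatibly with $I$. So the pieces are subquotients of $H^{2n-1-j}(\Omega^j)$. The third map is injective by degeneration.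

In all groups $H^i(\Omega^j)$ that occur, $i+j=2n-1$, so $I=-1$ on them. Hence $(I+1)^N=0$ on $K_n$ for some $N\ge1$. As $I^2=1$, $(I+1)^2=2(I+1)$ and $(I+1)^N=2^{N-1}(I+1)$. As $K_n$ is killed by the odd prime $p$, we may divide by $2$, and $I=-1$ on $K_n$.

**Step 2: $K_1=0$.** The kernel of $H^1(\nu(1))\to H^1(Z\Omega^1)$ is the cokernel of $C-1$ from $H^0(Z\Omega^1)=W$ to $H^0(\Omega^1)=W$. Decompose $W=W_s\oplus W_n$ as in Lemma 8.1. On $W_n$, $C-1$ is bijective with inverse $-\sum_{i\ge0}C^i$. On $W_s$ it is, in a basis of fixed vectors, $\mu\mapsto\mu^{1/p}-\mu$ in each coordinate, which is surjective since $k$ is algebraically closed. So the cokernel is $0$. The kernel of the second map is a quotient of $H^1(\tau_{>1}\Omega^\bullet)=0$, and the third map is injective. Hence $K_1=0$.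

**Step 3: conclusion.** Let $x\in H^1(A,\nu(1))$. By Step 2 it injects into $H^2_{dR}=\Lambda^2H^1_{dR}$. On $H^1_{dR}$, an extension of $H^1(A,\mathcal O)$ by $W$, $(I+1)^2=0$, so $2(I+1)=0$ and $I=-1$. So $I=1$ on $\Lambda^2H^1_{dR}$, whence $Ix=x$ and $I(x^p)=x^p$.

The image of $x$ in $\Lambda^2H^1_{dR}$ is a sum of elements $r\,e\wedge e'$ that commute and have square zero. In its $p$-th power only products of $p$ distinct summands survive, each with coefficient $p!=0$. So the $p$-th power vanishes, and $x^p\in K_p$. By Step 1, $x^p=I(x^p)=-x^p$, so $2x^p=0$ and $x^p=0$.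

**Optimality, all $p$.** Let $E$ be an elliptic curve, $e$ the class of a point, $A=E^{p-1}$ and $x=\sum_i\mathrm{pr}_i^*e$, the class of the divisor $\sum_i\mathrm{pr}_i^*(\text{point})$. The classes $\mathrm{pr}_i^*e$ commute (the sign of the cup product in degree $1$ and the sign of the wedge product cancel). They have square zero, since $e^2\in H^2(E,\nu(2))=0$. So
$$x^{p-1}=(p-1)!\prod_i\mathrm{pr}_i^*e .$$
Its image in $H^{p-1}(A,\Omega^{p-1})=H^1(E,\Omega^1)^{\otimes(p-1)}$ is, up to sign, $(p-1)!$ times the tensor power of the image of $e$ in $H^1(E,\Omega^1)$. That image is nonzero, as its trace is $1$, and $(p-1)!\ne0$ in $k$. So $x^{p-1}\neq0$. $\square$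

## 10. A unipotent Jordan block of size three over $\mathbb F_2$

Over $\mathbb F_2$ a bijective $C$ need not have a basis of fixed vectors: $C$ is then a linear map, and it can be a Jordan block. Theorem 4 exhibits such a case where the obstruction of Theorem 1 survives.

**Proof of Theorem 4.**

**Step 1: the curve and its differentials.** This step computes $C$. Let $h=x^4+x+1$, so $h'=1$.

The affine curve $y^2+hy=x$ is smooth: a singular point has $h=0$ and $h'y+1=y+1=0$, so $y=1$ and $x=y^2=1$, but $h(1)=1\neq0$. At infinity put $s=1/x$, $Y=y/x^4$. The equation becomes $Y^2+(1+s^3+s^4)Y=s^7$. At $s=0$ it reads $Y^2+Y=0$ and its $Y$-derivative is $1$. So there are two rational points, smooth, with local parameter $s$.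

The curve is geometrically irreducible. Otherwise the equation has two roots $y_1,y_2$ in $\overline{\mathbb F}_2(x)$; being integral, they lie in $\overline{\mathbb F}_2[x]$, with $y_1y_2=x$ and $y_1+y_2=h$. Then $\{y_1,y_2\}=\{c,x/c\}$ with a constant $c$, and $h=c+x/c$, which is impossible.

Differentiating the equation gives $h\,dy=(1+y)\,dx$. As $h$ and $1+y$ have no common zero on the curve, $dx/h=dy/(1+y)$ has no zeros or poles on the affine part. At the two points over $s=0$ it equals $s^2ds/(1+s^3+s^4)$, so it has a double zero at each. Hence $2g-2=4$ and $g=3$, and $e_i=x^idx/h$ for $i=0,1,2$ is a basis of the regular differentials.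

Since $Ce_i=C(x^ih\,dx/h^2)=h^{-1}C(x^ih\,dx)$, the rule $C(x^{2j+1}dx)=x^jdx$, $C(x^{2j}dx)=0$ applies. From $h=x^4+x+1$, $xh=x^5+x^2+x$, $x^2h=x^6+x^3+x^2$ we get
$$Ce_0=e_0,\qquad Ce_1=e_0+e_2,\qquad Ce_2=e_1 .$$
For $f_1=e_0$, $f_2=e_1+e_2$, $f_3=e_2$ this reads $Cf_1=f_1$, $Cf_2=f_1+f_2$, $Cf_3=f_2+f_3$.

Let $P$ be a rational point of the curve. Pullback along the Abel–Jacobi map of $P$ identifies $W=H^0(J,\Omega^1)$ with the differentials of the curve, compatibly with $C$. So $W$ has a basis $w_1,w_2,w_3$ with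
$$Cw_1=w_1,\quad Cw_2=w_1+w_2,\quad Cw_3=w_2+w_3;\qquad \lambda_1=0,\quad\lambda_2=w_{12},\quad\lambda_3=w_{23},\tag{6}$$
where $w_{mn}=w_m\wedge w_n$. In particular $C$ is bijective on $W$, hence on every $\Lambda^nW$.

Let $\Theta=W_2-2P\subset J$, where $W_2\subset\operatorname{Pic}^2$ is the locus of effective classes; it is defined over $\mathbb F_2$. Put $L=\mathcal O(\Theta)$, with transition functions $f_{ij}$, and $H=H^1(J,\mathcal O)$. The class $\theta$ is represented by $\omega_{ij}=\mathrm{dlog}f_{ij}$, with $u_{a,ij}=D_af_{ij}/f_{ij}$.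

**Step 2: $[u_1],[u_2],[u_3]$ is a basis of $H$.** This makes coefficients comparable at the end. Let $\varphi_L:J\to\operatorname{Pic}^0_J$, $a\mapsto\tau_a^*L\otimes L^{-1}$. At the $\varepsilon$-point given by an invariant field $D$, the bundle has transition functions $\tau^*f_{ij}/f_{ij}=1+\varepsilon\,Df_{ij}/f_{ij}$. So the differential of $\varphi_L$ at $0$ sends $D$ to the class of $Df_{ij}/f_{ij}$ in $H$; in particular $D_a\mapsto[u_a]$. As $\Theta$ is a theta divisor, $\varphi_L$ is an isomorphism, and the claim follows. From now on we write $u_a$ for $[u_a]$.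

**Step 3: $H^j(J,B\Omega^n)=0$ for all $j,n$, and Frobenius $F$ is bijective on $H$.** This will describe $H^1(Z\Omega^n)$. By flat base change we may work over $\overline{\mathbb F}_2$. (For $F$: if its semilinear extension to $H\otimes\overline{\mathbb F}_2$ is injective, then $F$ is injective on the finite-dimensional space $H$, hence bijective.)

As $C$ is bijective on $W$, by Lemma 8.1 and its proof there is a basis $w_a'$ over $\overline{\mathbb F}_2$ with $Cw_a'=w_a'$. Let $D_a'$ be the dual fields. By (5), $D_a'^2=D_a'$. So the $D_a'$ are commuting idempotent endomorphisms of the sheaf $\mathcal O$, and they decompose it as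
$$\mathcal O=\bigoplus_{\chi\in\mathbb F_2^3}\mathcal O_\chi,\qquad D'_a=\chi_a\ \text{on}\ \mathcal O_\chi,\qquad \mathcal O_0=\ker d=\mathcal O^2 .$$
Squaring is an isomorphism $\mathcal O\cong\mathcal O^2$ that is semilinear over the perfect field $\overline{\mathbb F}_2$, so $\dim H^j(\mathcal O_0)=\dim H^j(\mathcal O)<\infty$. Since $H^j(\mathcal O)=\bigoplus_\chi H^j(\mathcal O_\chi)$, it follows that $H^j(\mathcal O_\chi)=0$ for $\chi\ne0$ and that $H^j(\mathcal O^2)\to H^j(\mathcal O)$ is bijective. For $j=1$ the composite of $H^1(\mathcal O)\cong H^1(\mathcal O^2)$ with this map is $F$, so $F$ is bijective.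

For $f\in\mathcal O_\chi$ we have $df=\sum_aD_a'(f)w_a'=f\hat\chi$ with $\hat\chi=\sum_a\chi_aw_a'$. The $w_a'$ are closed, so $d$ is $\hat\chi\wedge$ on $\mathcal O_\chi\otimes\Lambda^\bullet\langle w_a'\rangle$. Hence
$$B\Omega^n=\bigoplus_{\chi\ne0}\mathcal O_\chi\otimes\big(\hat\chi\wedge\Lambda^{n-1}\langle w_a'\rangle\big)$$
has no cohomology.

**Step 4: the elements of $H^1(J,Z\Omega^n)$.** For $v\in H$ and $\kappa\in\Lambda^nW$, the cocycle $v_{ij}^2\kappa$ is closed and defines a class $v^2\kappa\in H^1(Z\Omega^n)$. Its image in $H^1(\Omega^n)=H\otimes\Lambda^nW$ under the inclusion is $F(v)\otimes\kappa$, and $C(v^2\kappa)=v\otimes C\kappa$. The sequence $0\to B\Omega^n\to Z\Omega^n\xrightarrow{C}\Omega^n\to0$ and $H^1(B\Omega^n)=0$ show that $C:H^1(Z\Omega^n)\to H^1(\Omega^n)$ is injective. As $C$ is bijective on $\Lambda^nW$, every element of $H\otimes\Lambda^nW$ is a sum of elements $v\otimes C\kappa$, where one may either fix a basis of $\Lambda^nW$ for the $\kappa$ or a basis of $H$ for the $v$. So every element of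 $H^1(Z\Omega^n)$ is a sum $\sum_bv_b^2\kappa_b$, with either $(\kappa_b)$ or $(v_b)$ a basis chosen in advance.

**Step 5: Frobenius in terms of the $u_a$.** Let $z\in H^1(Z\Omega^1)$ be the class of $(\mathrm{dlog}f_{ij})$. Since $C$ fixes dlog forms, both $C$ and the inclusion send $z$ to $\sum_au_a\otimes w_a$ in $H^1(\Omega^1)$. Write $z=\sum_av_a^2w_a$ by Step 4. Then
$$\sum_au_a\otimes w_a=\sum_aF(v_a)\otimes w_a=\sum_av_a\otimes Cw_a .$$
The first equality gives $F(v_a)=u_a$. By (6) the second gives $u_1=v_1+v_2$, $u_2=v_2+v_3$, $u_3=v_3$, that is,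
$$v_1=u_1+u_2+u_3,\qquad v_2=u_2+u_3,\qquad v_3=u_3 .\tag{7}$$
In particular $(v_a)$ is a basis of $H$. By Step 4 every element of $H^1(Z\Omega^2)$ is $\sum_av_a^2\kappa_a$ with $\kappa_a\in\Lambda^2W$, so
$$(C-1)H^1(Z\Omega^2)=\Big\{\sum_a\big(v_a\otimes C\kappa_a+u_a\otimes\kappa_a\big):\ \kappa_1,\kappa_2,\kappa_3\in\Lambda^2W\Big\}.\tag{8}$$

**Step 6: the obstruction is not in the image.** By Theorem 1 and (6), $\theta^2=\partial(y)$ with $y=u_2\otimes w_{12}+u_3\otimes w_{23}$. By (1), $\theta^2=0$ if and only if $y\in(C-1)H^1(Z\Omega^2)$. Suppose this is so, with $\kappa_1,\kappa_2,\kappa_3$ as in (8).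

Over $\mathbb F_2$ all maps are linear. Let $N=C+1$ on $\Lambda^2W$. From (6), $Cw_{12}=w_{12}$, $Cw_{13}=w_1\wedge(w_2+w_3)=w_{12}+w_{13}$ and $Cw_{23}=(w_1+w_2)\wedge(w_2+w_3)=w_{12}+w_{13}+w_{23}$. So
$$Nw_{12}=0,\qquad Nw_{13}=w_{12},\qquad Nw_{23}=w_{12}+w_{13},\qquad N^3=0 .$$
Insert (7) into (8) and compare the coefficients of $u_1,u_2,u_3$ with those of $y$:
$$N\kappa_1=0,\qquad C\kappa_1+N\kappa_2=w_{12},\qquad C\kappa_1+C\kappa_2+N\kappa_3=w_{23}.$$
The first equation says $C\kappa_1=\kappa_1$, so the second becomes $N\kappa_2=w_{12}+\kappa_1$. With $C\kappa_2=\kappa_2+N\kappa_2=\kappa_2+w_{12}+\kappa_1$, the third becomes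
$$\kappa_2=w_{12}+w_{23}+N\kappa_3 .$$
Apply $N$: $N\kappa_2=w_{12}+w_{13}+N^2\kappa_3$. Comparing with $N\kappa_2=w_{12}+\kappa_1$ gives $\kappa_1=w_{13}+N^2\kappa_3$, and then
$$N\kappa_1=w_{12}+N^3\kappa_3=w_{12}\neq0 .$$
This contradicts $N\kappa_1=0$. Therefore $\theta^2\ne0$. $\square$
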